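\title{Graphs that are not $\lambda$-choosable but are $\mu$-choosable for every $\mu\not\le\lambda$}

\begin{abstract}
For a partition $\lambda$ of a positive integer $k$, the notion of $\lambda$-choosability lies between $k$-colorability and $k$-choosability, and a relation $\mu\le\lambda$ between partitions describes when every $\mu$-choosable graph is $\lambda$-choosable. We prove that if $\lambda_i\not\le\lambda$ for $i=1,\dots,p$, then some graph is $\lambda_i$-choosable for all $i$ and is not $\lambda$-choosable. This answers a question from a paper of Gu and Zhu. More precisely, for every $\lambda$ and $g$ there is a graph of girth at least $g$ that is $\mu$-choosable if and only if $\mu\not\le\lambda$. It follows that the sets of the form $\{\mu : G \text{ is not } \mu\text{-choosable}\}$ are exactly the finite down-closed sets of partitions.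
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple and have at least one vertex, and $[n]=\{1,\dots,n\}$. A \emph{$k$-assignment} of a graph $G$ is a map $L$ that gives each vertex $v$ a set $L(v)$ of $k$ colors, its \emph{list}. An \emph{$L$-coloring} is a proper coloring $c$ with $c(v)\in L(v)$ for every $v$, and $G$ is \emph{$L$-colorable} if it has one. The graph is \emph{$k$-choosable} if it is $L$-colorable for every $k$-assignment $L$, and it is $k$-colorable if it is $L$-colorable when all lists are equal. Between these two notions there is a family of intermediate ones, obtained by restricting how the lists may differ.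

A \emph{partition} is a finite nonempty multiset $\lambda=\{k_1,\dots,k_q\}$ of positive integers, its \emph{parts}. We write $|\lambda|=k_1+\dots+k_q$, call $\lambda$ a partition of $|\lambda|$, and write $\{1^q\}$ for the partition with $q$ parts equal to $1$.

\begin{definition}\label{def:choosable}
Let $\lambda=\{k_1,\dots,k_q\}$ be a partition of $k$. A \emph{$\lambda$-assignment} of $G$ is a $k$-assignment $L$ such that the set $\bigcup_v L(v)$ of all colors can be partitioned into sets $C_1,\dots,C_q$, called \emph{palettes}, with $|L(v)\cap C_a|=k_a$ for every vertex $v$ and every $a\in[q]$. The graph $G$ is \emph{$\lambda$-choosable} if it is $L$-colorable for every $\lambda$-assignment $L$.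
\end{definition}

To show that a $k$-assignment is a $\lambda$-assignment it suffices to exhibit pairwise disjoint sets $C_1,\dots,C_q$ with $|L(v)\cap C_a|=k_a$ for all $v$ and $a$, because colors that lie in no list can be discarded.

For $\lambda=\{k\}$ there is no restriction on the lists, and $\lambda$-choosability is $k$-choosability. For $\lambda=\{1^k\}$ it is $k$-colorability: a graph with independent sets $V_1,\dots,V_k$ covering its vertices can be colored by giving $v\in V_a$ the color in $L(v)\cap C_a$, and conversely the constant assignment $L(v)=[k]$ is a $\{1^k\}$-assignment.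

Two operations turn a $\lambda$-assignment into an assignment for another partition without creating any new coloring: one can merge palettes, and one can delete colors from lists. The following relation records what these operations reach. A partition $\lambda$ is a \emph{refinement} of a partition $\{n_1,\dots,n_q\}$ if the parts of $\lambda$ can be divided into $q$ groups with sums $n_1,\dots,n_q$.

\begin{definition}\label{def:order}
For partitions $\mu=\{k_1,\dots,k_q\}$ and $\lambda$, write $\mu\le\lambda$ if $|\lambda|\ge|\mu|$ and $\lambda$ is a refinement of a partition $\{n_1,\dots,n_q\}$ of $|\lambda|$ with $n_a\ge k_a$ for all $a\in[q]$.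
\end{definition}

Two facts are known. First, $\mu\le\lambda$ if and only if every $\mu$-choosable graph is $\lambda$-choosable. Second, if $\lambda\not\le\lambda_i$ for $i=1,\dots,p$, then for every $g$ there is a graph of girth at least $g$ that is $\lambda$-choosable but not $\lambda_i$-choosable for any $i$. (The \emph{girth} is the length of a shortest cycle, and is infinite for a forest.) The second fact prescribes one success and many failures. The question that we study, which comes from Gu and Zhu~\cite{GZ}, prescribes many successes and one failure.

\begin{quote}
\emph{Let $\lambda,\lambda_1,\dots,\lambda_p$ be partitions with $\lambda_i\not\le\lambda$ for $i=1,\dots,p$. Is there a graph that is $\lambda_i$-choosable for $i=1,\dots,p$ but not $\lambda$-choosable?}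
\end{quote}

The hypothesis is necessary by the first fact, which also settles the case $p=1$. The two multiple statements differ in how they relate to that case. If girth is ignored, the second fact reduces to $p=1$ by a disjoint union: a disjoint union of $\lambda$-choosable graphs is $\lambda$-choosable, and it inherits every failure of its members. For the question above a disjoint union is of no use. If $H_i$ is $\lambda_i$-choosable and not $\lambda$-choosable, then the union of the $H_i$ is $\lambda_1$-choosable only if every $H_i$ is, and nothing guarantees that. A negative answer would mean that several kinds of choosability together force another kind that none of them forces alone. One of the simplest candidates, that $\{1,1\}$-choosable and $\{3\}$-choosable together imply $\{2\}$-choosable, is refuted by $K_{2,4}$ (Example~\ref{ex:one}), which suggests that the answer is yes. We prove that it is.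

To certify many kinds of choosability for one graph we use a structural condition. A graph is \emph{$d$-degenerate} if its vertices can be linearly ordered so that each vertex has at most $d$ neighbors that come earlier in the order.

\begin{definition}\label{def:degenerate}
Let $\mu=\{k_1,\dots,k_q\}$. A \emph{$\mu$-degenerate partition} of $G$ is a partition $V(G)=V_1\cup\dots\cup V_q$, with empty parts allowed, such that $G[V_a]$ is $(k_a-1)$-degenerate for each $a$.
\end{definition}

A graph has a $\{k\}$-degenerate partition if and only if it is $(k-1)$-degenerate, and a $\{1^q\}$-degenerate partition is a proper $q$-coloring. A graph with a $\mu$-degenerate partition is $\mu$-choosable (Lemma~\ref{lem:greedy}).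

\begin{theorem}\label{thm:question}
If $\lambda_i\not\le\lambda$ for $i=1,\dots,p$, then there is a graph that has a $\lambda_i$-degenerate partition for every $i$, hence is $\lambda_i$-choosable for every $i$, and is not $\lambda$-choosable.
\end{theorem}

One graph serves all partitions $\mu\not\le\lambda$ at once, and it can have large girth.

\begin{theorem}\label{thm:girth}
For every partition $\lambda$ of $m$ with $r$ parts and every $g$, there is a graph $G_{\lambda,g}$ of girth at least $g$ that is not $\lambda$-choosable but has a $\mu$-degenerate partition for every partition $\mu\not\le\lambda$. Consequently $G_{\lambda,g}$ is $\mu$-choosable if and only if $\mu\not\le\lambda$. In particular $G_{\lambda,g}$ is $m$-degenerate and $(r+1)$-colorable; both values are best possible, because every $(m-1)$-degenerate graph and every $r$-colorable graph is $\lambda$-choosable.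
\end{theorem}

For a graph $G$ let $N(G)$ be the set of partitions $\mu$ such that $G$ is not $\mu$-choosable. A set $\mathcal N$ of partitions is \emph{down-closed} if $\lambda\in\mathcal N$ and $\mu\le\lambda$ imply $\mu\in\mathcal N$.

\begin{theorem}\label{thm:classification}
For a set $\mathcal N$ of partitions and any $g$, the following are equivalent:
\begin{enumerate}
\item[(1)] $\mathcal N=N(G)$ for some graph $G$;
\item[(2)] $\mathcal N=N(G)$ for some graph $G$ of girth at least $g$;
\item[(3)] $\mathcal N$ is finite and down-closed.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:AB}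
Let $\mathcal A$ be any set of partitions, possibly infinite, and let $\mathcal B$ be a finite set of partitions. A graph that is $\mu$-choosable for all $\mu\in\mathcal A$ and not $\lambda$-choosable for all $\lambda\in\mathcal B$ exists (and then one of girth at least $g$ exists, for each $g$) if and only if $\mu\not\le\lambda$ for all $\mu\in\mathcal A$ and $\lambda\in\mathcal B$.
\end{corollary}

The case $|\mathcal A|=1$ of the corollary is the second known fact. The set $\mathcal B$ must be finite because $N(G)$ is finite.

The proofs are self-contained: of the known facts we need only the forward implication of the first, and we include its short proof. Section~\ref{sec:tools} collects the elementary tools, Section~\ref{sec:small} works out the construction for $\lambda=\{m\}$ and $\lambda=\{1,n\}$, Section~\ref{sec:tree} gives it in general, Section~\ref{sec:girth} removes the short cycles, and Section~\ref{sec:N} determines the sets $N(G)$.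

\section{The relation $\le$, greedy coloring, and disjoint unions}\label{sec:tools}

Think of the parts of $\lambda$ as indivisible weights and of the parts of $\mu$ as bins, where bin $a$ is \emph{saturated} once it holds weight at least $k_a$. Then $\mu\le\lambda$ says that the weights can be placed so that all bins are saturated. Part (ii) of the next lemma is the only form in which the hypothesis $\mu\not\le\lambda$ enters the construction: however some of the weights are placed, a bin remains unsaturated.

\begin{lemma}\label{lem:bins}
Let $\mu=\{k_1,\dots,k_q\}$ and $\lambda=\{m_1,\dots,m_r\}$.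
\begin{enumerate}
\item[(i)] $\mu\le\lambda$ if and only if there is a map $h\colon[r]\to[q]$ with $\sum_{j\in h^{-1}(a)}m_j\ge k_a$ for all $a\in[q]$. Such a map is surjective.
\item[(ii)] If $\mu\not\le\lambda$, $J\subseteq[r]$ and $h\colon J\to[q]$, then $\sum_{j\in h^{-1}(a)}m_j\le k_a-1$ for some $a\in[q]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $\mu\le\lambda$ is witnessed by $\{n_1,\dots,n_q\}$, let $h(j)$ be the index of the group that contains the part $m_j$. Conversely, given $h$, put $n_a=\sum_{j\in h^{-1}(a)}m_j\ge k_a\ge1$. Then $h$ is surjective, $\{n_1,\dots,n_q\}$ is a partition of $|\lambda|$ that $\lambda$ refines, and $|\lambda|=\sum_a n_a\ge|\mu|$.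

(ii) Otherwise extend $h$ to $[r]$ arbitrarily. The sums do not decrease, so (i) gives $\mu\le\lambda$.
\end{proof}

\begin{lemma}\label{lem:monotone}
If $\mu\le\lambda$, then every $\mu$-choosable graph is $\lambda$-choosable.
\end{lemma}

\begin{proof}
Let $h$ be as in Lemma~\ref{lem:bins}(i), let $G$ be $\mu$-choosable, and let $L$ be a $\lambda$-assignment of $G$ with palettes $C_1,\dots,C_r$. The sets $D_a=\bigcup_{j\in h^{-1}(a)}C_j$ are pairwise disjoint, and $|L(v)\cap D_a|=\sum_{j\in h^{-1}(a)}m_j\ge k_a$. Let $L'(v)\subseteq L(v)$ consist of $k_a$ colors of $L(v)\cap D_a$ for each $a$. Then $L'$ is a $\mu$-assignment, and an $L'$-coloring is an $L$-coloring.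
\end{proof}

\begin{lemma}\label{lem:greedy}
A graph with a $\mu$-degenerate partition is $\mu$-choosable.
\end{lemma}

\begin{proof}
Let $V_1,\dots,V_q$ be the parts and let $L$ be a $\mu$-assignment with palettes $C_1,\dots,C_q$. For each $a$, go through $V_a$ in an order in which every vertex has at most $k_a-1$ earlier neighbors in $V_a$, and give $v$ a color of $L(v)\cap C_a$ that none of them has received; there is one since $|L(v)\cap C_a|=k_a$. Vertices in different parts get different colors because the palettes are disjoint.
\end{proof}

\begin{lemma}\label{lem:union}
If $G$ is the disjoint union of $H_1,\dots,H_s$, then $N(G)=N(H_1)\cup\dots\cup N(H_s)$.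
\end{lemma}

\begin{proof}
If every $H_i$ is $\mu$-choosable and $L$ is a $\mu$-assignment of $G$, then the restriction of $L$ to $H_i$ is a $\mu$-assignment, and colorings of the $H_i$ combine to an $L$-coloring of $G$. If $H_i$ is not $L$-colorable for a $\mu$-assignment $L$ of $H_i$, fix a vertex $v_0$ of $H_i$ and give every vertex outside $H_i$ the list $L(v_0)$. This is a $\mu$-assignment of $G$ that admits no coloring.
\end{proof}

\section{Two small cases}\label{sec:small}

\begin{example}[$\lambda=\{m\}$]\label{ex:one}
Take vertices $u_1,\dots,u_m$ with pairwise disjoint lists $P_1,\dots,P_m$ of size $m$. For each $\gamma=(\gamma_1,\dots,\gamma_m)\in P_1\times\dots\times P_m$ add a vertex $w_\gamma$ with list $\{\gamma_1,\dots,\gamma_m\}$, adjacent to all $u_i$. The graph is $K_{m,m^m}$. A coloring from the lists gives $(u_1,\dots,u_m)$ some tuple $\gamma$ of colors, and then every color in the list of $w_\gamma$ appears on a neighbor. So the graph is not $\{m\}$-choosable.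

By Lemma~\ref{lem:bins}(i), $\mu\le\{m\}$ if and only if $\mu=\{k\}$ with $k\le m$. If $\mu=\{k\}$ with $k\ge m+1$, the graph is $(k-1)$-degenerate: put the $u_i$ first. If $\mu$ has at least two parts, take the two sides as $V_1$ and $V_2$ and leave the other parts empty. Thus there is a $\mu$-degenerate partition for every $\mu\not\le\{m\}$.
\end{example}

In this example the $m$ vertices $u_i$ receive $m$ distinct colors, because their lists are disjoint, and these colors exhaust the list of a common neighbor. With several palettes we exhaust the palettes one after another. The new feature is that the coloring, not the construction, decides which palette is exhausted first, so the graph must be ready for every order.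

\begin{example}[$\lambda=\{1,n\}$, $n\ge2$]\label{ex:two}
Each list has one color from $C_1$ and $n$ colors from $C_2$. Start with an independent set $U=\{u_1,\dots,u_n\}$ and lists $L(u_i)=\{\alpha_i\}\cup P_i$, where $\alpha_i\in C_1$, $P_i\subseteq C_2$, $|P_i|=n$, and the $n$ lists are pairwise disjoint. A coloring either gives some $u_i$ the color $\alpha_i$, or gives every $u_i$ a color from $P_i$. We attach a gadget against each possibility (Figure~\ref{fig:onetwo}).
\begin{itemize}
\item For each $i$, add a copy of $K_{n,n^n}$ with sides $A_i$ of size $n$ and $D_i$ of size $n^n$, and join all its vertices to $u_i$. The lists consist of $\alpha_i$ together with the lists of Example~\ref{ex:one}, written in new colors that are put into $C_2$. If $u_i$ has color $\alpha_i$, this copy must be colored from the lists of Example~\ref{ex:one}, which is impossible.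
\item For each $\gamma\in P_1\times\dots\times P_n$, add an edge $x_\gamma y_\gamma$ and join both ends to all of $U$. Both ends have the list $\{\beta_\gamma,\gamma_1,\dots,\gamma_n\}$, where $\beta_\gamma$ is a new color in $C_1$. If $u_i$ has color $\gamma_i$ for all $i$, then both ends need the color $\beta_\gamma$, which is impossible.
\end{itemize}
So the graph is not $\{1,n\}$-choosable.

Order the vertices in three levels: first $U$, then the sets $A_i$ and the vertices $x_\gamma$, then the sets $D_i$ and the vertices $y_\gamma$. The earlier neighbors are $u_i$ for a vertex of $A_i$; $u_i$ and $A_i$ for a vertex of $D_i$; $U$ for $x_\gamma$; and $U$ and $x_\gamma$ for $y_\gamma$. By Lemma~\ref{lem:bins}(i), $\mu\le\{1,n\}$ if and only if $\mu=\{k\}$ with $k\le n+1$ or $\mu=\{1,k\}$ with $k\le n$. The remaining $\mu$ fall into four types. For each type the table gives the index $a$ of the part $V_a$ that receives each kind of vertex and, in parentheses, the number of earlier neighbors that such a vertex has in its own part. In every entry this number is at most $k_a-1$.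
\[
\begin{array}{l|ccccc}
\mu & U & A_i & D_i & x_\gamma & y_\gamma\\ \hline
\{k\},\ k\ge n+2 & 1\,(0) & 1\,(1) & 1\,(n+1) & 1\,(n) & 1\,(n+1)\\
\text{three or more parts} & 1\,(0) & 2\,(0) & 3\,(0) & 2\,(0) & 3\,(0)\\
\{k_1,k_2\},\ k_1=1,\ k_2\ge n+1 & 1\,(0) & 2\,(0) & 2\,(n) & 2\,(0) & 2\,(1)\\
\{k_1,k_2\},\ k_1,k_2\ge2 & 1\,(0) & 2\,(0) & 1\,(1) & 2\,(0) & 2\,(1)
\end{array}
\]
The last row is the instructive one. For $n=3$ and $\mu=\{2,2\}$ the partitions $\mu$ and $\lambda=\{1,3\}$ have the same sum and the same number of parts, so $\mu\not\le\lambda$ is not a matter of counting alone. A vertex of $D_i$ sees one earlier neighbor in $V_1$ and three in $V_2$, while $y_\gamma$ sees three in $V_1$ and one in $V_2$. The two vertices lie on the same level but must go to different parts. Each of them finds a part because its earlier neighbors come as a group of size $1$ and a group of size $3$, each group inside one part, and the weights $1$ and $3$ cannot saturate two bins with $k_1=k_2=2$.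
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,
  blk/.style={circle,draw,fill=black,inner sep=1.6pt},
  wht/.style={circle,draw,fill=white,inner sep=1.6pt}]
\node[blk,label=above:$u_1$] (u1) at (-2,0) {};
\node[blk,label=above:$u_2$] (u2) at (2,0) {};
\foreach \i/\x in {1/4.75,2/5.75}{
  \node[wht] (a\i) at (-\x,-1.5) {}; \node[wht] (e\i) at (\x,-1.5) {};
  \draw[gray] (u1)--(a\i) (u2)--(e\i);}
\foreach \i/\x in {1/3.5,2/4.5,3/5.5,4/6.5}{
  \node[blk] (d\i) at (-\x,-3) {}; \node[blk] (f\i) at (\x,-3) {};
  \draw[very thick] (u1)--(d\i) (u2)--(f\i);
  \draw[gray] (d\i)--(a1) (d\i)--(a2) (f\i)--(e1) (f\i)--(e2);}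
\foreach \i/\x in {1/-1.5,2/-0.5,3/0.5,4/1.5}{
  \node[wht] (x\i) at (\x,-1.5) {}; \node[wht] (y\i) at (\x,-3) {};
  \draw[very thick] (x\i)--(y\i);
  \draw[gray] (u1)--(x\i) (u2)--(x\i) (u1)--(y\i) (u2)--(y\i);}
\node at (-6.4,-1.5) {$A_1$}; \node at (6.4,-1.5) {$A_2$};
\node at (-5,-3.5) {$D_1$}; \node at (5,-3.5) {$D_2$};
\node at (0,-3.5) {$x_\gamma y_\gamma$};
\end{tikzpicture}
\caption{A graph that is not $\{1,2\}$-choosable but has a $\mu$-degenerate partition for every $\mu\not\le\{1,2\}$. Each $u_i$ is joined to all vertices of a copy of $K_{2,4}$ with sides $A_i$ and $D_i$, and both $u_i$ are joined to both ends of four disjoint edges $x_\gamma y_\gamma$ (vertical, $x_\gamma$ on top). The black and the white vertices each induce a forest (thick edges) and form a $\{2,2\}$-degenerate partition.}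
\label{fig:onetwo}
\end{figure}

\section{The graph $G_\lambda$}\label{sec:tree}

In both examples one vertex order witnesses all the degenerate partitions. We keep track of this, since Section~\ref{sec:girth} depends on it. Let $G$ be a graph with a linear order on its vertices and let $\mu=\{k_1,\dots,k_q\}$. A partition $V(G)=V_1\cup\dots\cup V_q$, with empty parts allowed, is \emph{$\mu$-degenerate along the order} if every $v\in V_a$ has at most $k_a-1$ earlier neighbors in $V_a$, for every $a$. Such a partition is $\mu$-degenerate.

\begin{proposition}\label{prop:tree}
For every partition $\lambda$ there are a graph $G_\lambda$, a linear order on $V(G_\lambda)$ and a $\lambda$-assignment $L$ such that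
\begin{enumerate}
\item[(i)] $G_\lambda$ is not $L$-colorable;
\item[(ii)] for every $\mu\not\le\lambda$, the graph $G_\lambda$ has a partition that is $\mu$-degenerate along the order.
\end{enumerate}
\end{proposition}

Theorem~\ref{thm:question} follows at once: $G_\lambda$ is not $\lambda$-choosable by (i), and it has a $\lambda_i$-degenerate partition for every $i$ by (ii), so it is $\lambda_i$-choosable by Lemma~\ref{lem:greedy}. The graph does not depend on $\lambda_1,\dots,\lambda_p$.

Let $\lambda=\{m_1,\dots,m_r\}$. The plan is to defeat a coloring in $r$ rounds. In each round we look at a block of vertices whose lists, in the palettes not yet exhausted, consist of colors private to each vertex. The block is large enough that for some such palette $C_j$ there are $m_j$ vertices colored from $C_j$. Their colors are distinct because they are private; without privacy the $m_j$ vertices could share colors and block fewer than $m_j$ of them. All later blocks use these $m_j$ colors as the $C_j$-part of their lists and are joined to these $m_j$ vertices, so $C_j$ is exhausted for them. After $r$ rounds no color is left. The graph must be fixed before the coloring is seen, so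 we provide a block for every possible course of the rounds so far.

\subsection*{Construction}
We define \emph{histories} of length $t=0,1,\dots,r$ recursively. A history of length $t$ is a sequence
\[
\sigma=\bigl((j_1,S_1,\gamma_1),\dots,(j_t,S_t,\gamma_t)\bigr).
\]
We write $\sigma_s$ for its initial segment of length $s$ and $J(\sigma)=\{j_1,\dots,j_t\}\subseteq[r]$. With each history $\sigma$ come a \emph{block} $B_\sigma$ of vertices, with
\begin{equation}\label{eq:block}
|B_\sigma|=1+\sum_{j\in[r]\setminus J(\sigma)}(m_j-1),
\end{equation}
and, for each $v\in B_\sigma$ and $j\in[r]\setminus J(\sigma)$, a set $P_j(v)$ of $m_j$ \emph{private colors}. All blocks are pairwise disjoint, and all sets $P_j(v)$ are pairwise disjoint. The empty sequence is the only history of length $0$. The histories of length $t+1$ are obtained from the histories $\sigma$ of length $t<r$ by appending, in all possible ways, a triple $(j,S,\gamma)$ such that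
\[
j\in[r]\setminus J(\sigma),\qquad S\subseteq B_\sigma,\qquad |S|=m_j,
\]
and $\gamma$ is a map on $S$ with $\gamma(u)\in P_j(u)$ for all $u\in S$. The triple records the outcome of a round: the palette $C_j$ was exhausted by the vertices of $S$, which received the colors $\gamma(u)$. In a history of length $t$ the indices $j_1,\dots,j_t$ are distinct and $S_s\subseteq B_{\sigma_{s-1}}$, so the sets $S_1,\dots,S_t$ lie in different blocks. There are finitely many histories, because the length is at most $r$ and each history has finitely many extensions.

The vertex set of $G_\lambda$ is the union of all blocks. For each history $\sigma$, of length $t$ and written as above, and each $v\in B_\sigma$, join $v$ to all vertices of $S_1\cup\dots\cup S_t$ and put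
\[
L(v)=\bigcup_{s=1}^{t}\gamma_s(S_s)\ \cup\bigcup_{j\in[r]\setminus J(\sigma)}P_j(v).
\]
There are no other edges. Order the vertices by the length of the history of their block, breaking ties arbitrarily. Every edge joins a vertex of a block $B_\sigma$ to a vertex of a block $B_{\sigma_{s-1}}$ with a strictly shorter history. Hence
\begin{equation}\label{eq:earlier}
\text{the earlier neighbors of } v\in B_\sigma \text{ are exactly the vertices of } S_1\cup\dots\cup S_t .
\end{equation}
For $\lambda=\{m\}$ and $\lambda=\{1,n\}$ this gives the graphs of Examples~\ref{ex:one} and~\ref{ex:two}. In the latter the blocks are $U$, the sets $A_i$, and the single vertices $x_\gamma$, $y_\gamma$ and $w\in D_i$.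

Let $C_j$ be the union of all sets $P_j(v)$. The sets $C_1,\dots,C_r$ are pairwise disjoint. For $v\in B_\sigma$ and $j\notin J(\sigma)$ we have $L(v)\cap C_j=P_j(v)$. For $j=j_s$ we have $L(v)\cap C_j=\gamma_s(S_s)$, and this set has $|S_s|=m_j$ elements because different vertices have disjoint sets of private colors. So $L$ is a $\lambda$-assignment.

\begin{proof}[Proof of Proposition~\ref{prop:tree}\textup{(i)}]
Suppose that $c$ is an $L$-coloring. Call a history $\sigma=((j_s,S_s,\gamma_s))_{s\le t}$ \emph{realized} if $\gamma_s=c|_{S_s}$ for all $s\le t$. The empty history is realized. Let $\sigma$ be a realized history of maximum length $t$.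

Let $v\in B_\sigma$. Every color of $\bigcup_s\gamma_s(S_s)$ is the color under $c$ of a vertex of $S_1\cup\dots\cup S_t$, and $v$ is adjacent to all these vertices. So $c(v)\in P_j(v)$ for some $j\in[r]\setminus J(\sigma)$. Since $B_\sigma\ne\emptyset$, this forces $J(\sigma)\ne[r]$, that is, $t<r$. If for each $j\notin J(\sigma)$ at most $m_j-1$ vertices $v\in B_\sigma$ had $c(v)\in P_j(v)$, then $|B_\sigma|\le\sum_{j\notin J(\sigma)}(m_j-1)$, contrary to~\eqref{eq:block}. So there are $j\notin J(\sigma)$ and $S\subseteq B_\sigma$ with $|S|=m_j$ and $c(u)\in P_j(u)$ for all $u\in S$. Appending $(j,S,c|_S)$ to $\sigma$ gives a realized history of length $t+1$, a contradiction.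
\end{proof}

For (ii) we place the vertices into parts along the order, each into a part in which it has few earlier neighbors. A vertex can have $|\lambda|$ earlier neighbors, and if these were spread over the parts arbitrarily, they could saturate every part as soon as $|\mu|\le|\lambda|$. The remedy is to keep each block inside one part. The vertices of a block have the same earlier neighbors, so one choice suits them all. In return each group $S_s$ acts as an indivisible weight $m_{j_s}$, which is the situation of Lemma~\ref{lem:bins}(ii).

\begin{proof}[Proof of Proposition~\ref{prop:tree}\textup{(ii)}]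
Let $\mu=\{k_1,\dots,k_q\}\not\le\lambda$. We define a label $x(\sigma)\in[q]$ for each history, by recursion on the length. Let $\sigma=((j_s,S_s,\gamma_s))_{s\le t}$ and suppose that $\sigma_0,\dots,\sigma_{t-1}$ are labeled. Since $j_1,\dots,j_t$ are distinct, $h(j_s)=x(\sigma_{s-1})$ defines a map $h\colon J(\sigma)\to[q]$. By Lemma~\ref{lem:bins}(ii) there is $a\in[q]$ with
\begin{equation}\label{eq:label}
\sum_{s\le t\,:\ x(\sigma_{s-1})=a}m_{j_s}\le k_a-1 ,
\end{equation}
and we set $x(\sigma)=a$. Let $V_a$ be the union of the blocks $B_\sigma$ with $x(\sigma)=a$.

Let $v\in B_\sigma\subseteq V_a$. The set $S_s\subseteq B_{\sigma_{s-1}}$ has $m_{j_s}$ vertices and lies in the part with index $x(\sigma_{s-1})$. By~\eqref{eq:earlier}, the number of earlier neighbors of $v$ in $V_a$ is the left side of~\eqref{eq:label}, which is at most $k_a-1$.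
\end{proof}

\section{Large girth}\label{sec:girth}

The graph $G_\lambda$ has many short cycles: $K_{m,m^m}$ is full of $4$-cycles when $m\ge2$, and the graph in Figure~\ref{fig:onetwo} has triangles. We replace it by a sparse graph that maps to it, is still not colorable, and has no more earlier neighbors per vertex. For a map $\varphi\colon V(G)\to V(G_0)$ and an assignment $L_0$ of $G_0$, the assignment $L_0\circ\varphi$ gives $w$ the list $L_0(\varphi(w))$.

\begin{lemma}\label{lem:lift}
Let $G_0$ be a graph with vertices ordered as $v_1,\dots,v_n$, and let $L_0$ be a $k$-assignment such that $G_0$ is not $L_0$-colorable. For every $g$ there are a graph $G$ of girth at least $g$ and a map $\varphi\colon V(G)\to V(G_0)$ such that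
\begin{enumerate}
\item[(a)] $\varphi$ maps edges to edges;
\item[(b)] if $v_j$ precedes $\varphi(w)$, then $w$ has at most one neighbor in $\varphi^{-1}(v_j)$;
\item[(c)] $G$ is not $(L_0\circ\varphi)$-colorable.
\end{enumerate}
\end{lemma}

For instance, if $G_0=K_{k+1}$ and all lists equal $[k]$, the lemma gives a $k$-degenerate graph of girth at least $g$ with chromatic number $k+1$.

The idea is to replace $v_i$ by a large set $F_i$ of copies, each of which picks one random neighbor among the copies of every earlier neighbor of $v_i$. Then (a) and (b) hold by design, and the expected number of short cycles stays bounded as the sets grow. For (c), a coloring of $G$ should induce a coloring of $G_0$ by majority. We find, for $i=1,\dots,n$ in turn, a monochromatic set $X_i$ that occupies a fixed fraction $\varepsilon_i$ of $F_i$ and whose vertices have picked their neighbors inside the earlier sets $X_j$. The difficulty is that the sets $X_j$ depend on the coloring, which is chosen after the graph. The random choices must therefore behave well for all large subsets $X_j\subseteq F_j$ simultaneously, and a union bound over $2^{|F_j|}$ subsets succeeds only if $F_i$ is larger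 than the earlier sets $F_j$ by a suitable constant factor.

We use two standard inequalities. Chernoff's bound: if $Y$ has the binomial distribution with parameters $n'$ and $p$, then $P(Y<pn'/2)\le e^{-pn'/8}$. Markov's inequality: if $Y\ge0$ and $y>0$, then $P(Y\ge y)\le E[Y]/y$.

\begin{proof}[Proof of Lemma~\ref{lem:lift}]
We may assume $g\ge4$.

\emph{Parameters.} Let $I_i=\{j<i: v_jv_i\in E(G_0)\}$. For $i=1,\dots,n$ in turn, put
\[
\delta_i=\prod_{j\in I_i}\varepsilon_j\quad(\delta_i=1\text{ if }I_i=\emptyset),\qquad \varepsilon_i=\frac{\delta_i}{4k},
\]
and choose an integer $\kappa_i\ge1$ with $\delta_i\kappa_i/8\ge1+\sum_{j\in I_i}\kappa_j$. Let $\kappa=\sum_i\kappa_i$ and $M=\sum_{\ell=3}^{g-1}\kappa^\ell$. Finally choose an integer $T$ so large that $ne^{-T}<\frac12$ and $2M\le\frac{\delta_i}{4}\kappa_iT$ for all $i$.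

\emph{The random graph.} Let $F_1,\dots,F_n$ be disjoint sets with $|F_i|=\kappa_iT$. For each $i$, each $w\in F_i$ and each $j\in I_i$, choose $f(w,j)\in F_j$ uniformly at random, all choices independent. Let $G^*$ be the graph on $\bigcup_iF_i$ whose edges are the pairs $\{w,f(w,j)\}$, and let $\varphi$ map $F_i$ to $v_i$. Every edge between $F_i$ and $F_j$ with $j<i$ has the form $\{w,f(w,j)\}$ with $w\in F_i$ and $j\in I_i$. So (a) and (b) hold for $G^*$ and for all its subgraphs.

\emph{Expansion.} Let $\mathcal E$ be the following event: for every $i$ and every family of sets $X_j\subseteq F_j$ $(j\in I_i)$ with $|X_j|\ge\varepsilon_j|F_j|$, at least $\frac{\delta_i}{2}|F_i|$ vertices $w\in F_i$ satisfy $f(w,j)\in X_j$ for all $j\in I_i$. Fix $i$ and such a family. The vertices $w\in F_i$ satisfy the condition independently, each with probability $p=\prod_{j\in I_i}|X_j|/|F_j|\ge\delta_i$. By Chernoff's bound, the probability that fewer than $\frac{\delta_i}{2}|F_i|\le\frac p2|F_i|$ of them do is at most $e^{-p|F_i|/8}\le e^{-\delta_i\kappa_iT/8}$. For fixed $i$ there are at most $\prod_{j\in I_i}2^{\kappa_jT}\le\exp\bigl(T\sum_{j\in I_i}\kappa_j\bigr)$ families. By the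 choice of $\kappa_i$ and $T$,
\[
P(\mathcal E\text{ fails})\le\sum_{i=1}^n\exp\Bigl(T\sum_{j\in I_i}\kappa_j-\frac{\delta_i\kappa_i}{8}T\Bigr)\le ne^{-T}<\frac12 .
\]

\emph{Short cycles.} Fix $\ell\ge3$ and a sequence of $\ell$ distinct vertices, and consider the event that all $\ell$ cyclically consecutive pairs are edges of $G^*$. A pair can be an edge only if it has the form $\{w,w'\}$ with $w\in F_i$, $w'\in F_j$ and $j\in I_i$, and then it is an edge exactly when $f(w,j)=w'$, which has probability $1/|F_j|\le1/T$. If two of the pairs involve the same variable $f(w,j)$, they require different values of it and the event is impossible. Otherwise the $\ell$ conditions are independent. In all cases the probability is at most $T^{-\ell}$. There are at most $(\kappa T)^\ell$ sequences, so the expected number of cycles of length $\ell$ is at most $\kappa^\ell$, and the expected number of cycles of length less than $g$ is at most $M$. By Markov's inequality there are at least $2M$ such cycles with probability at most $\frac12$.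

\emph{The graph $G$.} The two failure probabilities add up to less than $1$. Fix an outcome in which $\mathcal E$ holds and there are at most $2M$ cycles of length less than $g$. Let $Z$ consist of one vertex from each of these cycles, so $|Z|\le2M$, and let $G=G^*-Z$. Then $G$ has girth at least $g$ and satisfies (a) and (b).

\emph{Proof of} (c). Suppose that $c$ is an $(L_0\circ\varphi)$-coloring of $G$. For $i=1,\dots,n$ we define a color $c_0(v_i)\in L_0(v_i)$ and a set $X_i\subseteq F_i\setminus Z$ with $|X_i|\ge\varepsilon_i|F_i|$, such that $c$ takes the value $c_0(v_i)$ on all of $X_i$, and $f(w,j)\in X_j$ for all $w\in X_i$ and $j\in I_i$. Given $X_j$ for $j<i$, let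
\[
W=\{w\in F_i\setminus Z: f(w,j)\in X_j\text{ for all }j\in I_i\}.
\]
By $\mathcal E$ and the choice of $T$, we have $|W|\ge\frac{\delta_i}{2}|F_i|-2M\ge\frac{\delta_i}{4}|F_i|$. All vertices of $W$ have the list $L_0(v_i)$ of size $k$, so some color $c_0(v_i)\in L_0(v_i)$ is used on a set $X_i\subseteq W$ with $|X_i|\ge|W|/k\ge\varepsilon_i|F_i|$.

Let $v_jv_i$ be an edge of $G_0$ with $j<i$, and take $w\in X_i$, which is nonempty. Both $w$ and $f(w,j)\in X_j$ lie outside $Z$, so they are adjacent in $G$, and $c_0(v_i)=c(w)\ne c(f(w,j))=c_0(v_j)$. Thus $c_0$ is an $L_0$-coloring of $G_0$, a contradiction.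
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:girth}]
Apply Lemma~\ref{lem:lift}, with $k=m$, to the ordered graph $G_\lambda$ and the $\lambda$-assignment $L$ of Proposition~\ref{prop:tree}. Let $G=G_{\lambda,g}$ and $\varphi$ be the resulting graph and map. The lists of $L\circ\varphi$ are lists of $L$, so $L\circ\varphi$ is a $\lambda$-assignment with the same palettes, and (c) shows that $G$ is not $\lambda$-choosable.

Order $V(G)$ so that $w'$ precedes $w$ whenever $\varphi(w')$ precedes $\varphi(w)$. Let $w'$ be an earlier neighbor of $w$. By (a), $\varphi(w')$ is adjacent to $\varphi(w)$, in particular different from it, so $\varphi(w')$ precedes $\varphi(w)$. By (b), two earlier neighbors of $w$ have different images. Hence $\varphi$ maps the earlier neighbors of $w$ injectively to earlier neighbors of $\varphi(w)$. Now let $\mu=\{k_1,\dots,k_q\}\not\le\lambda$ and let $V_1,\dots,V_q$ be a partition of $G_\lambda$ that is $\mu$-degenerate along the order. A vertex $w\in\varphi^{-1}(V_a)$ has at most as many earlier neighbors in $\varphi^{-1}(V_a)$ as $\varphi(w)$ has in $V_a$, that is, at most $k_a-1$. So the sets $\varphi^{-1}(V_a)$ form a $\mu$-degenerate partition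 of $G$, and $G$ is $\mu$-choosable by Lemma~\ref{lem:greedy}. This step needs one order for all $\mu$, since property (b) controls only the order that was given to Lemma~\ref{lem:lift}. If $\mu\le\lambda$, then $G$ is not $\mu$-choosable, by Lemma~\ref{lem:monotone}.

We have $\{m+1\}\not\le\lambda$ because $m+1>|\lambda|$, and $\{1^{r+1}\}\not\le\lambda$ because no map $[r]\to[r+1]$ is surjective. The partitions for these two choices of $\mu$ show that $G$ is $m$-degenerate and $(r+1)$-colorable. On the other hand $\{m\}\le\lambda$ and $\{1^r\}\le\lambda$, by Lemma~\ref{lem:bins}(i) with $h$ the constant map and the identity. An $(m-1)$-degenerate graph is $\{m\}$-choosable and an $r$-colorable graph is $\{1^r\}$-choosable by Lemma~\ref{lem:greedy}, so both are $\lambda$-choosable by Lemma~\ref{lem:monotone}.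
\end{proof}

\section{The sets $N(G)$}\label{sec:N}

Theorem~\ref{thm:girth} says that $N(G_{\lambda,g})=\{\mu:\mu\le\lambda\}$, and by Lemma~\ref{lem:union} disjoint unions of graphs produce unions of such sets. Let $\mathcal B$ be a finite set of partitions. Let $G_{\mathcal B,g}$ be the disjoint union of the graphs $G_{\lambda,g}$ with $\lambda\in\mathcal B$, and let $G_{\emptyset,g}=K_1$, which is $\mu$-choosable for every $\mu$. Then $G_{\mathcal B,g}$ has girth at least $g$, and
\begin{equation}\label{eq:NB}
\mathcal B\subseteq N(G_{\mathcal B,g})=\{\mu:\mu\le\lambda\text{ for some }\lambda\in\mathcal B\},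
\end{equation}
where the inclusion holds because $G_{\lambda,g}$ is not $\lambda$-choosable.

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
The implication (2)$\Rightarrow$(1) is immediate.

(1)$\Rightarrow$(3). If $|\mu|\ge|V(G)|$, then each list of a $\mu$-assignment has more colors than any vertex has neighbors, so $G$ can be colored greedily. Hence every $\mu\in N(G)$ has $|\mu|<|V(G)|$, and $N(G)$ is finite. If $\lambda\in N(G)$ and $\mu\le\lambda$, then $\mu\in N(G)$ by Lemma~\ref{lem:monotone}.

(3)$\Rightarrow$(2). Since $\mathcal N$ is finite, $G=G_{\mathcal N,g}$ is defined, and~\eqref{eq:NB} gives $\mathcal N\subseteq N(G)$. If $\mu\in N(G)$, then $\mu\le\lambda$ for some $\lambda\in\mathcal N$ by~\eqref{eq:NB}, and $\mu\in\mathcal N$ because $\mathcal N$ is down-closed.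
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:AB}]
If $\mu\le\lambda$ for some $\mu\in\mathcal A$ and $\lambda\in\mathcal B$, then no graph is $\mu$-choosable without being $\lambda$-choosable, by Lemma~\ref{lem:monotone}. If $\mu\not\le\lambda$ for all $\mu\in\mathcal A$ and $\lambda\in\mathcal B$, then by~\eqref{eq:NB} the set $N(G_{\mathcal B,g})$ contains $\mathcal B$ and is disjoint from $\mathcal A$, so $G_{\mathcal B,g}$ is a graph of girth at least $g$ with the required properties.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GZ} Yangyan Gu and Xuding Zhu, \emph{Girth and $\lambda$-choosability of graphs}, arXiv:2109.00776 (2021).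
\end{thebibliography}
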